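\title{Rows of a Henkin quantifier cannot be traded for width}

\begin{abstract}
Let ${\sf H}_k$ be the Henkin quantifier with $k$ independent rows $\forall x_i\,\exists y_i$, and let ${\sf E}_n$ be the Henkin quantifier with two independent rows, each with $n$ existential variables. We show that first-order logic with ${\sf H}_k$ is contained in first-order logic with ${\sf E}_n$ only when $k=2$. One sentence with ${\sf H}_3$, which says of an infinite $3$-uniform hypergraph that it has an independent set of full cardinality, is not equivalent to any sentence built from all the ${\sf E}_n$ together. More generally, $k$ rows of arbitrary width do not express $k+1$ rows. The proof is in ZFC and uses two hypergraphs of cardinality $\beth_\omega$; nothing is claimed about finite structures.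
\end{abstract}

\section{The question and the results}\label{sec:intro}

In the first-order prefix $\forall x_1\exists y_1\forall x_2\exists y_2$ the choice of $y_2$ may depend on both $x_1$ and $x_2$. Henkin quantifiers let us prescribe such dependencies freely.

A \emph{Henkin} (or \emph{branched}) \emph{quantifier prefix} is a triple $Q=(U,E,D)$, where $U=\{x_1,\dots,x_s\}$ and $E=\{y_1,\dots,y_t\}$ are disjoint finite sets of \emph{universal} and \emph{existential} variables and $D\subseteq U\times E$. We say that $y\in E$ \emph{depends on} $x\in U$ if $(x,y)\in D$. Let $\bar x$ list $U$ and let $\bar x_i$ list the variables on which $y_i$ depends. For a structure $M$, a formula $\varphi(\bar x,y_1,\dots,y_t,\bar w)$ and values $\bar a$ for $\bar w$, we put $M\models Q\varphi\,[\bar a]$ if there are functions $f_1,\dots,f_t$ on $M$ such that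
\[
M\models\varphi\bigl[\bar x,f_1(\bar x_1),\dots,f_t(\bar x_t),\bar a\bigr]\quad\text{for all values of }\bar x\text{ in }M .
\]
We call such $f_i$ \emph{witnesses} or \emph{Skolem functions}; a function of no arguments is an element of $M$. For a family $\mathcal Q$ of prefixes and a vocabulary $\sigma$, the logic $L_\sigma(\mathcal Q)$ is first-order logic over $\sigma$ with the additional rule that $Q\varphi$ is a formula whenever $\varphi$ is one and $Q\in\mathcal Q$. Thus Henkin quantifiers may be negated and nested. We write $L(\mathcal Q)$ for this logic over arbitrary vocabularies, and $L(Q)=L(\{Q\})$. The relation $L(Q)\le L(Q')$ means that for every vocabulary $\sigma$, every sentence of $L_\sigma(Q)$ is equivalent, in all $\sigma$-structures, to some sentence of $L_\sigma(Q')$; and $L(Q)<L(Q')$ means that $L(Q)\le L(Q')$ holds and $L(Q')\le L(Q)$ fails. Structures are nonempty, and we work in ZFC.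

For $k\ge2$ and $n\ge1$ let ${\sf E}^k_n$ be the prefix
\[
\begin{array}{c}\forall x_1\ \exists y_{11}\dots y_{1n}\\ \vdots\\ \forall x_k\ \exists y_{k1}\dots y_{kn}\end{array}
\]
in which each $y_{ij}$ depends only on $x_i$. It has $k$ \emph{rows} of \emph{width} $n$. The two extreme families have their own names: ${\sf H}_k={\sf E}^k_1$, written ${\sf H}_k\,x_1\dots x_k\,y_1\dots y_k$, has $k$ rows $\forall x_i\,\exists y_i$, and ${\sf E}_n={\sf E}^2_n$, written ${\sf E}_n\,x_1x_2\,y_1\dots y_n\,z_1\dots z_n$, has the two rows $\forall x_1\,\exists y_1\dots y_n$ and $\forall x_2\,\exists z_1\dots z_n$. In particular ${\sf H}_2={\sf E}_1$.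

The width bounds the number of unary functions that a row can guess, and the number of rows is the number of arguments at which guessed functions can be evaluated simultaneously. A single row $\forall x\,\exists y_1\dots y_n$ is, by the axiom of choice, an ordinary first-order prefix. Two rows can compare values at two arguments. For instance,
\[
\exists w\ {\sf H}_2\,x_1x_2\,y_1y_2\,\bigl[(x_1=x_2\leftrightarrow y_1=y_2)\wedge y_1\ne w\bigr]
\]
holds exactly in the infinite structures: the instances $x_1=x_2$ force the two witnesses to be one function $f$, the instances $x_1\ne x_2$ make $f$ injective, and $f$ omits $w$. The following question is posed in \cite{Zdanowski}.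

\medskip
\noindent\textbf{Question.} \emph{Is there, for each $k\ge2$, a number $n$, depending only on $k$ and not on the vocabulary or the sentence, such that $L({\sf H}_k)\le L({\sf E}_n)$?}
\medskip

For $k=2$ one takes $n=1$. For larger $k$ a coding argument suggests a positive answer. Suppose that the vocabulary has unary function symbols $p_1,\dots,p_k$ and that $u\mapsto(p_1(u),\dots,p_k(u))$ maps $M$ onto $M^k$. Then ${\sf H}_k\,\bar x\,\bar y\;\varphi(\bar x,\bar y)$ is equivalent in $M$ to
\begin{equation}\label{eq:coding}
{\sf E}_k\,u\,v\;\bar y\;\bar z\,\Bigl[\varphi\bigl(p_1(u),\dots,p_k(u),\bar y\bigr)\wedge\bigwedge_{i\le k}\bigl(v=p_i(u)\to y_i=z_i\bigr)\Bigr].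
\end{equation}
Indeed, witnesses $f_i$ for ${\sf H}_k$ give the witnesses $y_i=f_i(p_i(u))$ and $z_i=f_i(v)$. Conversely, if $y_i=g_i(u)$ and $z_i=f_i(v)$ witness \eqref{eq:coding}, then the instance $v=p_i(u)$ gives $g_i(u)=f_i(p_i(u))$, so $\varphi(\bar x,f_1(x_1),\dots,f_k(x_k))$ holds for every $\bar x$ of the form $(p_1(u),\dots,p_k(u))$, that is, for every $\bar x$. Every infinite set $M$ admits a surjection onto $M^k$, so one is tempted to let a wider first row guess the values $p_i(u)$ as well. The obstacle is to say that the guessed map is onto. The statement $\forall\bar x\,\exists u\,\bigwedge_i p_i(u)=x_i$ evaluates $p_i$ at an existential variable, while the values of a Skolem function are available only at the universal variables of its prefix. Our results show that no other device can replace this step, and that the answer to the question is negative.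

For $r\ge2$ and an $r$-ary relation symbol $T$ let $\psi_r$ be the sentence
\[
{\sf H}_r\,x_1\dots x_r\,y_1\dots y_r\Bigl[\bigwedge_{i<j}(x_i=x_j\leftrightarrow y_i=y_j)\wedge\Bigl(\bigwedge_{i<j}x_i\ne x_j\to\neg T(y_1,\dots,y_r)\Bigr)\Bigr].
\]

\begin{theorem}\label{thm:question}
For $k\ge2$ and $n\ge1$, $L({\sf H}_k)\le L({\sf E}_n)$ holds if and only if $k=2$. Moreover, $\psi_3$ is not equivalent to any sentence of $L(\{{\sf E}_n:n\ge1\})$.
\end{theorem}

This is the two-row case of a statement about any number of rows.

\begin{theorem}\label{thm:general}
For every $k\ge2$, the sentence $\psi_{k+1}\in L({\sf H}_{k+1})$ is not equivalent to any sentence of $L(\{{\sf E}^k_n:n\ge1\})$. Hence for all $k,m\ge2$ and $n\ge1$, $L({\sf H}_k)\le L({\sf E}^m_n)$ holds if and only if $k\le m$. In particular $L({\sf H}_k)<L({\sf H}_{k+1})$.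
\end{theorem}

With two universal variables, no other pattern of dependencies does better.

\begin{theorem}\label{thm:twovar}
Let $\mathcal Q$ be the set of all Henkin prefixes with at most two universal variables. Then $\psi_3$ is not equivalent to any sentence of $L(\mathcal Q)$.
\end{theorem}

The structures that witness these inequivalences are infinite, which the definition of $\le$ permits. We claim nothing about equivalence over finite structures only.

It suffices to exclude sentences over the vocabulary $\{T\}$. For let $\chi$ be a sentence over a vocabulary $\tau\ni T$ that is equivalent to $\psi_r$ in all $\tau$-structures, and let $w$ be a new variable. Replace in $\chi$ every term that is not a variable by $w$, and every atomic formula with a relation symbol other than $T$ and $=$ by $w\ne w$. The result $\chi'(w)$ holds of $a$ in a $\{T\}$-structure $M$ if and only if $\chi$ holds in the expansion of $M$ by empty relations and by functions and constants with the single value $a$. So $\exists w\,\chi'$ is equivalent to $\psi_r$ in all $\{T\}$-structures.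

The main work is the first sentence of Theorem~\ref{thm:general}. We build two hypergraphs that disagree on $\psi_{k+1}$ (Sections \ref{sec:indep} and \ref{sec:rich}), and we show that any system of unary functions on one can be imitated on the other, as far as $k$ arguments at a time can tell (Section~\ref{sec:transfer}, prepared by an example in Section~\ref{sec:example}). An induction on formulas then gives the theorems (Section~\ref{sec:proofs}).

\section{Independent sets of full size}\label{sec:indep}

Until the end of Section~\ref{sec:transfer} we fix $k\ge2$ and put $r=k+1$. A reader interested only in Theorem~\ref{thm:question} may read $k=2$, $r=3$.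

For a set $X$, $[X]^s$ is the set of its $s$-element subsets. A \emph{hypergraph} is a pair $M=(A,T)$ with $T\subseteq[A]^r$; the elements of $T$ are \emph{edges}. We regard $M$ as a $\{T\}$-structure in which $T(a_1,\dots,a_r)$ holds if and only if the $a_i$ are distinct and $\{a_1,\dots,a_r\}$ is an edge. For $F\in[A]^k$ and $z\in A\setminus F$ we write $T(z,F)$ for $F\cup\{z\}\in T$. A set $I\subseteq A$ is \emph{independent} if it contains no edge.

\begin{lemma}\label{lem:psi}
An infinite hypergraph $(A,T)$ satisfies $\psi_r$ if and only if it has an independent set $I$ with $|I|=|A|$.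
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_r$ witness $\psi_r$. Giving all $x_i$ the same value $a$ yields $f_1(a)=\dots=f_r(a)$, so all $f_i$ are one function $f$. Taking $x_1\ne x_2$ shows that $f$ is injective, so $I=f[A]$ has cardinality $|A|$. Every $r$-subset of $I$ is $\{f(x_1),\dots,f(x_r)\}$ for some distinct $x_1,\dots,x_r$, and the last conjunct says that it is not an edge. Conversely, if $I$ is independent and $f:A\to I$ is a bijection, then $f_1=\dots=f_r=f$ witness $\psi_r$.
\end{proof}

The sentence $\psi_r$ inspects $r$ values of $f$ at $r$ different arguments. A prefix with $k=r-1$ rows also sees many $r$-sets of arguments and Skolem values, but by the pigeonhole principle each such set, if it contains no parameter, has two points that come from the same row. The whole proof exploits this.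

Let $M=(A,T)$ and $M'=(A',T')$ be hypergraphs, $\bar a\in A^q$ and $\bar b\in A'^q$. We call the tuples \emph{similar}, $\bar a\simeq\bar b$, if they have the same quantifier-free type, that is, if $a_i\mapsto b_i$ is a well-defined bijection between the sets of entries that maps edges to edges and non-edges to non-edges. Corresponding subtuples of similar tuples are similar, and empty tuples are similar. For each $\bar b$ there is a single quantifier-free formula $\theta_{\bar b}(w_1,\dots,w_q)$ that holds exactly of the tuples similar to $\bar b$: the conjunction of the finitely many atomic and negated atomic formulas in $w_1,\dots,w_q$ that are true of $\bar b$.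

\section{Rich hypergraphs}\label{sec:rich}

We want hypergraphs $M_1\models\psi_r$ and $M_2\not\models\psi_r$ that $k$-row quantifiers do not distinguish. Three demands shape the definition.

First, ordinary quantifiers must not distinguish them. For this we ask for the \emph{finite extension property}: for every finite $X\subseteq A$ and every $S\subseteq[X]^k$ there is $z\in A\setminus X$ with $T(z,F)\Leftrightarrow F\in S$ for all $F\in[X]^k$. Applying this repeatedly with $S=\emptyset$ produces an infinite independent set, so a countable hypergraph with this property satisfies $\psi_r$. Therefore $M_2$ must be uncountable.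

Second, $M_2$ must have no large independent set. We give each point a \emph{label} in $\omega$ and declare every $r$-set with constant label to be an edge; independent sets are then countable. This is compatible with the finite extension property, since a finite $X$ leaves a label unused, and a point $z$ with that label creates no forced edge.

Third, Skolem functions will be built by a transfinite recursion through the whole hypergraph, so we need extensions over the infinite set $X$ of points used so far. Such an $X$ may use every label. In $M_2$ a new point of label $\ell$ then forms an edge with every $F\in[X]^k$ of constant label $\ell$, so these $F$ must be exempted. Moreover, an infinite $X$ can carry $2^{|X|}$ patterns $S$, so we organize the hypergraph in levels, each with room for all patterns over subsets of the previous cardinality. Let $\beth_0=\aleph_0$, $\beth_{n+1}=2^{\beth_n}$ and $\lambda=\beth_\omega=\sup_n\beth_n$.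

\begin{definition}\label{def:rich}
A hypergraph $(A,T)$ is \emph{rich} if there are sets $A_0\subseteq A_1\subseteq\cdots$ with $A=\bigcup_nA_n$ and $|A_n|=\beth_n$, and a labeling $c:A\to\omega$, with the following property.
\begin{itemize}
\item[(E)] For all $n\ge1$, $X\subseteq A_n$ with $|X|\le\beth_{n-1}$, $\ell\in\omega$ and $S\subseteq[X]^k$ there is $z\in A_n\setminus X$ with $c(z)=\ell$ such that $T(z,F)\Leftrightarrow F\in S$ for every $F\in[X]^k$ with $F\not\subseteq c^{-1}(\ell)$.
\end{itemize}
\end{definition}

A rich hypergraph has cardinality $\lambda$. The levels and the labeling are not part of the $\{T\}$-structure.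

\begin{lemma}\label{lem:finite}
Every rich hypergraph has the finite extension property.
\end{lemma}

\begin{proof}
Let $X$ be finite and $S\subseteq[X]^k$. Apply (E) with some $n\ge1$ such that $X\subseteq A_n$ and some $\ell\notin c[X]$. No $F\in[X]^k$ is contained in $c^{-1}(\ell)$, so no $F$ is exempted.
\end{proof}

Condition (E) leaves the $r$-sets of constant label undecided. We use this freedom in two opposite ways.

\begin{lemma}\label{lem:two}
There are rich hypergraphs $M_1$ and $M_2$ with $M_1\models\psi_r$ and $M_2\not\models\psi_r$.
\end{lemma}

\begin{proof}
Fix $\rho\in\{1,2\}$; we construct $M_\rho$ level by level. Let $A_0$ be countably infinite with no edges, and let $c$ be injective on $A_0$. Let $n\ge1$, suppose that $A_{n-1}$ has been built with $|A_{n-1}|=\mu:=\beth_{n-1}$, and define an increasing chain $A_{n,i}$, $i\le\mu^+$. Put $A_{n,0}=A_{n-1}$ and take unions at limits. To obtain $A_{n,i+1}$, add to $A_{n,i}$ one new point $z_{X,\ell,S}$ for each triple with $X\subseteq A_{n,i}$, $|X|\le\mu$, $\ell\in\omega$, $S\subseteq[X]^k$, and put $c(z_{X,\ell,S})=\ell$. An $r$-set $G\subseteq A_{n,i+1}$ that contains a new point is decided as follows.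
\begin{itemize}
\item[(i)] If $G=F\cup\{z_{X,\ell,S}\}$ with $F\subseteq A_{n,i}$, then $G\in T$ if and only if $F\in S$, or $\rho=2$ and $c$ is constant on $G$.
\item[(ii)] If $G$ contains at least two new points, then $G\in T$ if and only if $\rho=2$ and $c$ is constant on $G$.
\end{itemize}
Put $A_n=A_{n,\mu^+}$ and finally $A=\bigcup_nA_n$. Every $r$-set $G\not\subseteq A_0$ is decided exactly once, by (i) or (ii), at the last stage at which one of its points is added.

\emph{Cardinalities.} We have $\beth_n^{\,\mu}=2^{\mu\cdot\mu}=\beth_n$ and $\mu^+\le2^\mu=\beth_n$. If $|A_{n,i}|\le\beth_n$, there are at most $\beth_n^{\,\mu}\cdot\aleph_0\cdot2^\mu=\beth_n$ triples $(X,\ell,S)$, so $|A_{n,i+1}|\le\beth_n$; at limits we take a union of at most $\mu^+\le\beth_n$ sets of size at most $\beth_n$. Hence $|A_n|\le\beth_n$. Equality holds because $A_{n,1}$ contains the $2^\mu=\beth_n$ points $z_{X,0,\emptyset}$ with $X\subseteq A_{n-1}$.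

\emph{Property (E).} Let $X\subseteq A_n$ with $|X|\le\mu$. Each point of $X$ lies in some $A_{n,i}$ with $i<\mu^+$, and a supremum of at most $\mu$ ordinals below $\mu^+$ is below $\mu^+$. So $X\subseteq A_{n,i}$ for one $i<\mu^+$. Let $z=z_{X,\ell,S}$ be the point added to form $A_{n,i+1}$. If $F\in[X]^k$ and $F\not\subseteq c^{-1}(\ell)$, then $c$ is not constant on $F\cup\{z\}$, and (i) gives $T(z,F)\Leftrightarrow F\in S$.

\emph{The case $\rho=1$.} Let $I$ be the set of all points $z_{X,\ell,S}$ with $S=\emptyset$, added at any stage. A set $G\in[I]^r$ is decided either by (i) with $S=\emptyset$ or by (ii), and in both cases $G\notin T$. So $I$ is independent. It contains $\beth_n$ points $z_{X,0,\emptyset}$ for every $n\ge1$, so $|I|=\lambda=|A|$, and $M_1\models\psi_r$ by Lemma~\ref{lem:psi}.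

\emph{The case $\rho=2$.} An $r$-set on which $c$ is constant is not contained in $A_0$, where $c$ is injective, so it is decided by (i) or (ii) and is an edge. Hence an independent set has fewer than $r$ points of each label and is countable, while $|A|=\lambda>\aleph_0$. So $M_2\not\models\psi_r$ by Lemma~\ref{lem:psi}.
\end{proof}

\section{What two rows see: an example}\label{sec:example}

In this section $k=2$ and $r=3$. Consider the two-row approximation to $\psi_3$ given by the sentence $\beta$:
\begin{multline*}
{\sf E}_2\,x_1x_2\,y_1y_2\,z_1z_2\,\bigl[(x_1=x_2\leftrightarrow y_1=z_1)\wedge(x_1=x_2\leftrightarrow y_2=z_2)\wedge y_1\ne z_2\\ \wedge\neg T(y_1,y_2,z_1)\wedge\neg T(y_1,y_2,z_2)\bigr].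
\end{multline*}
As in Lemma~\ref{lem:psi}, the first two conjuncts say that both rows use the same pair of injective functions $f,g$, and the third says that their ranges are disjoint. A triple from $\{f(x_1),g(x_1),f(x_2),g(x_2)\}$ contains both points of one row, so after exchanging $x_1$ and $x_2$ if necessary it is one of the two triples tested in $\beta$. Thus $\beta$ says that there are injective $f,g$ with disjoint ranges such that $\{f(x_1),g(x_1),f(x_2),g(x_2)\}$ is independent for all $x_1,x_2$. In $M_1$ this holds for a visible reason: split the large independent set into two parts of size $\lambda$ and map $A$ bijectively onto each. In $M_2$ that reason is absent, and yet $\beta$ holds.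

\begin{example}\label{ex:beta}
Every rich hypergraph $(A,T)$ with $r=3$ satisfies $\beta$. Enumerate $A=\{u_\xi:\xi<\lambda\}$ without repetition, and let $n(\xi)$ be the least $n$ with $\xi<\beth_n$. By recursion on $\xi$ choose points $p_\xi,q_\xi\in A_{n(\xi)+1}$ of labels $0$ and $1$. The set $X_\xi=\{p_\eta,q_\eta:\eta<\xi\}$ lies in $A_{n(\xi)+1}$ and has size at most $\beth_{n(\xi)}$, so (E) applies at level $n(\xi)+1$. Let $p_\xi$ be given by (E) for $X_\xi$, $\ell=0$, $S=\emptyset$, and then $q_\xi$ by (E) for $X_\xi\cup\{p_\xi\}$, $\ell=1$, $S=\emptyset$. All chosen points are distinct. Put $f(u_\xi)=p_\xi$ and $g(u_\xi)=q_\xi$. A triple $G\subseteq\{p_\xi,q_\xi,p_\eta,q_\eta\}$ contains both labels. If $z$ is the point of $G$ chosen last, then $F=G\setminus\{z\}$ is therefore not contained in $c^{-1}(c(z))$, so $F$ was not exempted when $z$ was chosen, and $G\notin T$.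
\end{example}

In $M_2$ every triple $\{p_\xi,p_\eta,p_\zeta\}$ is an edge, but it takes three rows to see one. The device is to give different labels to points of the same row; then no triple visible to two rows has constant label, and (E) decides it as we wish. To imitate arbitrary functions $h_1,\dots,h_m$ on a rich hypergraph $M$ by functions $h'_1,\dots,h'_m$ on another one, $M'$, three further difficulties must be met.
\begin{enumerate}
\item The formula may relate the arguments $u$ to the Skolem values. The point $u$ of $M'$ is given, not chosen, and its edges to all earlier points are fixed. We need a partner for $u$ on the side of $M$ with the same edges to the partners of earlier points. We find it in a saturated elementary extension of $(M,h_1,\dots,h_m)$.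
\item The value $h'_1(u)$ is itself a possible argument, and two rows see $u$, $h'_1(u)$ and $h'_1(h'_1(u))$ together. So the pair $\{p_\xi,q_\xi\}$ becomes a countable \emph{tile}, a copy of the closure of the partner of $u$ under the functions, with all labels different.
\item Closures of different points may be forced to meet, for example when $h_1$ is constant. We confine all overlaps to one countable \emph{root}, which also contains the parameters.
\end{enumerate}

\section{Transferring Skolem functions}\label{sec:transfer}

For $h=(h_1,\dots,h_m)$ we write $h(x)=(h_1(x),\dots,h_m(x))$.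

\begin{lemma}[Transfer Lemma]\label{lem:transfer}
Let $M=(A,T)$ and $M'=(A',T')$ be rich, let $\bar a\in A^q$ and $\bar b\in A'^q$ be similar, and let $h=(h_1,\dots,h_m)$ with $h_l:A\to A$. Then there is $h'=(h'_1,\dots,h'_m)$ with $h'_l:A'\to A'$ such that for all $u_1,\dots,u_k\in A'$ there are $x_1,\dots,x_k\in A$ with
\[
\bigl(\bar a,(x_i,h(x_i))_{i\le k}\bigr)\simeq\bigl(\bar b,(u_i,h'(u_i))_{i\le k}\bigr).
\]
\end{lemma}

The lemma fails for $k+1$ points in place of $k$: with $M=M_1$, $M'=M_2$ and $h_1$ a bijection of $A$ onto an independent set, $h'_1$ would witness $\psi_r$ in $M_2$. The proof occupies the rest of this section. Its plan is to define an injective map $\varepsilon$ from $A'$ into a saturated extension $N^*$ of $(M,h)$, with range closed under the functions $h_l$, and to pull the functions back along $\varepsilon$. The map $\varepsilon$ will not preserve all edges, only those that $k$ rows can see. Since the conclusion concerns one finite configuration at a time, it descends from $N^*$ to $M$ by elementarity.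

\subsection{Saturated extensions}

Let $N=(A;T,h_1,\dots,h_m)$. In this section formulas are first-order formulas in the language $\{T,h_1,\dots,h_m\}$. Recall that $K\prec N$ means that $K$ is a substructure of $N$ and that every formula with parameters from $K$ has the same truth value in $K$ and in $N$; this relation is transitive. By the downward L\"owenheim--Skolem theorem there is a countable $K\prec N$ that contains the entries of $\bar a$. A set of formulas with parameters in a structure $N^*$ is \emph{finitely satisfiable} if each of its finite subsets has a solution in $N^*$, and $N^*$ is \emph{$\lambda^+$-saturated} if every finitely satisfiable set of formulas in one free variable, with parameters from a set of size at most $\lambda$, has a solution in $N^*$. Every structure has a $\lambda^+$-saturated elementary extension.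

Fix such $K$ and a $\lambda^+$-saturated $N^*\succ N$. Then $K\prec N^*$. We write $T^*$ for the relation of $N^*$, which is again a hypergraph relation because symmetry and irreflexivity are first-order, and we keep the names $h_l$ for the functions of $N^*$. A set is \emph{$h$-closed} if it is closed under all $h_l$; $K$ is $h$-closed. For $a\in N^*$ let ${\rm cl}(a)$ be the smallest $h$-closed set containing $a$. It consists of the values $t(a)$ of the terms $t$ in one variable, so it is countable. For a sequence $\bar d$ in $N^*$, of any length, ${\rm tp}(\bar d/K)$ is the set of formulas with parameters from $K$ that are true of $\bar d$, and $\bar d\equiv_K\bar d^*$ means ${\rm tp}(\bar d/K)={\rm tp}(\bar d^*/K)$.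

Saturation extends to sets of formulas in variables $(x_i)_{i<\mu}$ with $\mu\le\lambda$ and parameters from a set $C$ with $|C|\le\lambda$. Extend a finitely satisfiable such set to a maximal one, $p$; it is closed under conjunction and under consequence in $N^*$. Choose $d_i$ recursively so that all formulas of $p$ in the variables $x_j$, $j\le i$, hold of $(d_j)_{j\le i}$. If $\varphi\in p$ has variables among $x_j$, $j\le i$, then $\exists x_i\varphi\in p$ already holds of $(d_j)_{j<i}$; so the conditions on $d_i$ are finitely satisfiable, and they have at most $\lambda$ parameters.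

For $B\subseteq N^*$, a \emph{pattern} over $B$ is a map $\pi:[B]^k\to\{0,1\}$. A point $a$ \emph{realizes} $\pi$ if $a\in N^*\setminus B$ and $T^*(a,F)\Leftrightarrow\pi(F)=1$ for all $F\in[B]^k$.

\begin{lemma}\label{lem:sat}
\begin{itemize}
\item[(a)] Every pattern over a set $B\subseteq N^*$ with $|B|\le\lambda$ is realized.
\item[(b)] If $\bar d=(d_i)_i$ is a sequence of length at most $\lambda$ from $N^*\setminus K$ and $C\subseteq N^*$ has size at most $\lambda$, then there is $\bar d^*\equiv_K\bar d$ with no entry in $K\cup C$.
\item[(c)] If $\bar d\equiv_K\bar d^*$ have length at most $\lambda$ and $a^*\in N^*$, then there is $a$ with $(a,\bar d)\equiv_K(a^*,\bar d^*)$.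
\end{itemize}
\end{lemma}

\begin{proof}
(a) The finite extension property is expressed by first-order sentences, one for each size $s$ of $X$ and each $S\subseteq[\{1,\dots,s\}]^k$. They hold in $N$ by Lemma~\ref{lem:finite}, hence in $N^*$. The statement ``$x$ realizes $\pi$'' is a set of formulas with parameters from $B$, and a finite part of it mentions only a finite $X\subseteq B$, so it has a solution. Apply saturation.

(b) It suffices to show that ${\rm tp}(\bar d/K)\cup\{x_i\ne e:e\in K\cup C,\ i\text{ an index}\}$ is finitely satisfiable. For $e\in K$ the formula $x_i\ne e$ belongs to ${\rm tp}(\bar d/K)$. So a finite part follows from one formula $\varphi\in{\rm tp}(\bar d/K)$ together with conditions $x_i\ne e$ for $e\in C\setminus K$. The existential closure of $\varphi$ holds in $N^*$, so $\varphi$ has a solution in $K$ because $K\prec N^*$; giving the remaining variables values in $K$ too, all entries differ from every $e\in C\setminus K$.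

(c) Let $\Sigma(x)$ be the set of all $\varphi(x,\bar d)$ such that $\varphi$ has parameters from $K$ and $\varphi(a^*,\bar d^*)$ holds. It is closed under conjunction. If $\varphi(a^*,\bar d^*)$ holds, then $\exists x\,\varphi(x,\bar d^*)$ holds, hence $\exists x\,\varphi(x,\bar d)$. So $\Sigma$ is finitely satisfiable and has a solution $a$. Every formula over $K$ true of $(a^*,\bar d^*)$ is true of $(a,\bar d)$, and applying this to negations gives the converse.
\end{proof}

In contrast to (E), part (a) exempts no $F$ and has no restriction to levels. Of the richness of $M$, the proof of the Transfer Lemma uses only the finite extension property, and only here.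

\subsection{Points whose closure avoids a given set}

A partner $a$ for a new point of $M'$ must realize a pattern over the set $B$ of earlier partners. Its closure must also avoid $B$ outside $K$: the points of ${\rm cl}(a)$ are to receive new preimages, in a new tile. Lemma~\ref{lem:sat}(a) gives no control of ${\rm cl}(a)$. We gain it by counting: realize the pattern over uncountably many disjoint copies of $B\setminus K$ at once; the countable closure misses one copy, which we then move back onto $B\setminus K$.

\begin{lemma}\label{lem:free}
Let $K\subseteq B\subseteq N^*$ with $|B|\le\lambda$, and let $\pi$ be a pattern over $B$. Then some $a$ realizes $\pi$ and satisfies ${\rm cl}(a)\cap B\subseteq K$.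
\end{lemma}

\begin{proof}
Let $\bar d$ enumerate $B\setminus K$ without repetition. By recursion on $i<\omega_1$ use Lemma~\ref{lem:sat}(b) to choose $\bar d^i\equiv_K\bar d$ disjoint from $K$ and from all $\bar d^j$, $j<i$; the set to be avoided has size at most $\lambda\cdot\aleph_1=\lambda$. Let $D_i$ be the set of entries of $\bar d^i$. Since $\bar d^i\equiv_K\bar d$, the sequence $\bar d^i$ has no repetition, so there is a bijection $\sigma_i:B\to K\cup D_i$ that fixes $K$ pointwise and maps $\bar d$ to $\bar d^i$. Define the pattern $\pi^i$ over $K\cup D_i$ by $\pi^i(\sigma_i[F])=\pi(F)$. For $i\ne j$ the domains of $\pi^i$ and $\pi^j$ intersect in $[K]^k$, where both agree with $\pi$. So there is a pattern $\pi^+$ over $K\cup\bigcup_iD_i$ that extends all $\pi^i$, and by Lemma~\ref{lem:sat}(a) some $a^*$ realizes $\pi^+$.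

The set ${\rm cl}(a^*)$ is countable and the $\aleph_1$ sets $D_i$ are pairwise disjoint, so ${\rm cl}(a^*)\cap D_i=\emptyset$ for some $i$. By Lemma~\ref{lem:sat}(c) there is $a$ with $(a,\bar d)\equiv_K(a^*,\bar d^i)$. Since $a^*\notin K\cup D_i$, we get $a\notin B$. For $F\in[B]^k$,
\[
T^*(a,F)\iff T^*(a^*,\sigma_i[F])\iff\pi^i(\sigma_i[F])=1\iff\pi(F)=1 .
\]
So $a$ realizes $\pi$. Finally $t(a^*)\ne e$ for every term $t$ and every entry $e$ of $\bar d^i$, so $t(a)$ differs from every entry of $\bar d$, which means ${\rm cl}(a)\cap B\subseteq K$.
\end{proof}

This is where $K\prec N^*$ is needed, through Lemma~\ref{lem:sat}(b). For a set $K$ that omits the value $e$ of a constant function $h_1$, the lemma would fail for every $B\ni e$.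

\subsection{The root}

Let $(A'_n)_n$ and $c:A'\to\omega$ witness the richness of $M'$. We now work in the other direction: points on the side of $N^*$ are given, and we choose preimages in $M'$ by (E). To keep the exemption in (E) harmless we reserve labels. Let $L\subseteq\omega$ be infinite with infinite complement and disjoint from $c[\bar b]$, for example the set of even numbers above all labels of entries of $\bar b$. The root will use only labels outside $L$, and the points chosen later only labels in $L$. Fix $n_0\ge1$ such that all entries of $\bar b$ lie in $A'_{n_0}$.

We extend $a_i\mapsto b_i$ to an injective map $\iota:K\to A'_{n_0}$ that preserves edges and non-edges and whose values have labels outside $L$. The map $a_i\mapsto b_i$ has these properties because $\bar a\simeq\bar b$. List the remaining elements of the countable set $K$ in a sequence and treat them one at a time. If $\iota$ is defined on a finite set $Y$ and $e$ is the next element, apply (E) with $n=n_0$, $X=\iota[Y]$, a label $\ell\in\omega\setminus(L\cup c[X])$, and $S=\{\iota[F]:F\in[Y]^k,\ T^*(e,F)\}$. No $k$-subset of $X$ is exempted, since $\ell\notin c[X]$. Let $\iota(e)$ be the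 point obtained.

The \emph{root} is $R=\iota[K]\subseteq A'_{n_0}$, and we put $\varepsilon=\iota^{-1}:R\to K$. Then $\varepsilon(b_i)=a_i$ and $c[R]\cap L=\emptyset$.

\subsection{The tiles}

For $\xi<\lambda$ let $n(\xi)$ be the least $n\ge n_0$ with $\xi<\beth_n$; this function is nondecreasing. Enumerate $A'=\{u_\xi:\xi<\lambda\}$ so that $u_\xi\in A'_{n(\xi)}$: list $A'_{n_0}$ by the ordinals below $\beth_{n_0}$, and for $n\ge n_0$ list $A'_{n+1}\setminus A'_n$, which has size $\beth_{n+1}$, by the ordinals $\xi$ with $\beth_n\le\xi<\beth_{n+1}$.

By recursion on $\xi<\lambda$ we define countable, pairwise disjoint sets $Z_\xi\subseteq A'\setminus R$, the \emph{tiles}, and extend $\varepsilon$ to $X_\xi=R\cup\bigcup_{\eta<\xi}Z_\eta$. A set is \emph{narrow} if it meets at most $k$ tiles; points in the root are not counted (Figure~\ref{fig:tiles}). We maintain: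
\begin{itemize}
\item[(T1)] $\varepsilon:X_\xi\to N^*$ is injective, and $\varepsilon[R\cup Z_\eta]$ is $h$-closed for $\eta<\xi$;
\item[(T2)] for every narrow $G\in[X_\xi]^r$, $G\in T'\Leftrightarrow\varepsilon[G]\in T^*$;
\item[(T3)] $c$ is injective on $Z_\eta$ for $\eta<\xi$;
\item[(T4)] $Z_\eta\subseteq A'_{n(\eta)+1}$ for $\eta<\xi$;
\item[(T5)] $u_\eta\in X_\xi$ for $\eta<\xi$.
\end{itemize}
For $\xi=0$ these hold by the construction of the root. At limit stages we take unions, and nothing is lost, since each condition concerns finitely many points or a single tile.

\begin{figure}[ht]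
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners] (-0.7,-1.2) rectangle (6.7,-0.4);
\node at (7.1,-0.8) {$R$};
\foreach \px/\lab in {0.5/1,2/3,3.5/5,5/7} {\fill (\px,-0.8) circle (2pt) node[right] {\small $\lab$};}
\foreach \px/\nam in {0/\eta,3/\zeta,6/\xi} {\draw[rounded corners] (\px-0.6,0) rectangle (\px+0.6,3.2); \node at (\px,3.5) {$Z_{\nam}$};}
\foreach \px/\py/\lab in {0/0.6/3,0/1.6/4,0/2.6/2,3/0.6/0,3/1.6/2} {\fill (\px,\py) circle (2pt) node[left] {\small $\lab$};}
\fill (3,2.6) circle (2pt) node[above left] {\small $4$};
\foreach \py/\lab in {0.6/2,1.6/0,2.6/4} {\fill (6,\py) circle (2pt) node[right] {\small $\lab$};}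
\draw[thick] (3,0.6) -- (3,1.6) -- (6,0.6) -- cycle;
\draw[thick,dashed] (0,1.6) -- (3,2.6) -- (6,2.6) -- cycle;
\end{tikzpicture}
\caption{The root $R$ and three tiles of a $3$-uniform hypergraph ($k=2$), with the label of each point. Labels within one tile are distinct. The solid triple meets two tiles: it is narrow, and it cannot have constant label. The dashed triple meets three tiles and has constant label $4$; it is not narrow, and the construction does not control whether it is an edge.}\label{fig:tiles}
\end{figure}

\medskip
\noindent\emph{Stage $\xi$.} Let $u=u_\xi$ and $n=n(\xi)$. If $u\in X_\xi$, put $Z_\xi=\emptyset$; then (T1) holds because $\varepsilon[R]=K$ is $h$-closed, and (T2)--(T5) persist. So let $u\notin X_\xi$. By (T4) and $R\subseteq A'_{n_0}$ we have $X_\xi\subseteq A'_{n+1}$, and $|X_\xi|\le\aleph_0+|\xi|\cdot\aleph_0\le\beth_n$.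

First we find the partner of $u$. Let $B=\varepsilon[X_\xi]\supseteq K$, and define a pattern over $B$ by $\pi(\varepsilon[F])=1\Leftrightarrow T'(u,F)$ for $F\in[X_\xi]^k$; this is well defined since $\varepsilon$ is injective. Let $a$ be given by Lemma~\ref{lem:free}. Then $a\notin B$, so $a\notin K$, and we can list ${\rm cl}(a)\setminus K=\{d_0,d_1,d_2,\dots\}$ without repetition, with $d_0=a$; the list is finite or infinite. Since ${\rm cl}(a)\cap B\subseteq K$, no $d_j$ lies in $B$. Put $z_0=u$ and $\varepsilon(z_0)=d_0$.

Next we find preimages $z_j\in A'_{n+1}$ for the points $d_j$, $j\ge1$, by recursion on $j$ as long as $d_j$ exists. Let $X=X_\xi\cup\{z_0,\dots,z_{j-1}\}$. Then $X\subseteq A'_{n+1}$, as $z_0\in A'_n$, and $|X|\le\beth_n$. The map $\varepsilon$ is defined and injective on $X$, and $d_j\notin\varepsilon[X]$. Call $F\in[X]^k$ \emph{relevant} if it meets at most $k-1$ of the earlier tiles $Z_\eta$, $\eta<\xi$; these are the sets $F$ that will form a narrow set with a point of $Z_\xi$. Choose a label $\ell\in L\setminus\{c(z_0),\dots,c(z_{j-1})\}$, which is possible since $L$ is infinite.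

\medskip
\noindent\emph{Claim: no relevant $F$ is contained in $c^{-1}(\ell)$.} Let $F\in[X]^k$ with $F\subseteq c^{-1}(\ell)$. Then $F\cap R=\emptyset$ because $\ell\in L$, and $F\cap\{z_0,\dots,z_{j-1}\}=\emptyset$ by the choice of $\ell$. So the $k$ points of $F$ lie in earlier tiles. They have the same label, so by (T3) they lie in $k$ different tiles, and $F$ is not relevant.

\medskip
This claim is the point where $r=k+1$ enters: the sets exempted in (E) are invisible to $k$ rows. Apply (E) at level $n+1$ to $X$, $\ell$ and $S=\{F\in[X]^k:F\text{ relevant},\ T^*(d_j,\varepsilon[F])\}$. We obtain $z_j\in A'_{n+1}\setminus X$ with $c(z_j)=\ell$ and, by the claim,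
\begin{equation}\label{eq:star}
T'(z_j,F)\iff T^*(d_j,\varepsilon[F])\qquad\text{for all relevant }F\in[X]^k .
\end{equation}
Put $\varepsilon(z_j)=d_j$. Finally let $Z_\xi=\{z_0,z_1,\dots\}$, a countable set disjoint from $X_\xi$.

\medskip
\noindent\emph{The conditions for $\xi+1$.} For (T1), the $d_j$ are distinct and outside $B$, so $\varepsilon$ stays injective, and $\varepsilon[R\cup Z_\xi]=K\cup{\rm cl}(a)$ is a union of two $h$-closed sets. For (T2), let $G\in[X_{\xi+1}]^r$ be narrow. If $G$ misses $Z_\xi$, use (T2) for $\xi$. Otherwise let $j$ be largest with $z_j\in G$ and let $F=G\setminus\{z_j\}\subseteq X_\xi\cup\{z_0,\dots,z_{j-1}\}$. If $j=0$, then $F\in[X_\xi]^k$, and $T'(u,F)\Leftrightarrow T^*(a,\varepsilon[F])$ because $a$ realizes $\pi$. If $j\ge1$, then $G$ meets $Z_\xi$ and hence at most $k-1$ earlier tiles, so $F$ is relevant and \eqref{eq:star} applies. Condition (T3) holds by the choice of the labels, (T4) holds since all $z_j$ lie in $A'_{n+1}$, and (T5) holds since $u=z_0\in Z_\xi$.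

The label of $u$ is not at our disposal, and $u$ may form sets of constant label with points of the root and of earlier tiles. This does no harm, because the edges through $u$ are copied into $N^*$, where every pattern is realized.

\subsection{End of the proof}

\begin{proof}[Proof of Lemma~\ref{lem:transfer}]
By (T5), $A'$ is the union of the root and the tiles, so $\varepsilon$ is defined on $A'$; it is injective by (T1). The sets $\varepsilon[R]=K$ and $\varepsilon[R\cup Z_\eta]$ are $h$-closed, so $h'_l=\varepsilon^{-1}\circ h_l\circ\varepsilon$ is a well-defined map $A'\to A'$ under which $R$ and all sets $R\cup Z_\eta$ are closed.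

Let $u_1,\dots,u_k\in A'$ be arbitrary points and let $\bar v=(\bar b,(u_i,h'(u_i))_{i\le k})$. The entries of $\bar b$ lie in $R$, and for each $i$ the entries of $(u_i,h'(u_i))$ lie in $R$ together with at most one tile. So the set of entries of $\bar v$ meets at most $k$ tiles, and all its $r$-subsets are narrow. By injectivity and (T2), $\bar v$ is similar to its image under $\varepsilon$, which is $(\bar a,(\varepsilon(u_i),h(\varepsilon(u_i)))_{i\le k})$. Hence
\[
N^*\models\exists x_1\dots x_k\ \theta_{\bar v}\bigl(\bar a,(x_i,h(x_i))_{i\le k}\bigr).
\]
This is a first-order statement about $\bar a$, so it holds in $N\prec N^*$, which gives the required $x_1,\dots,x_k\in A$.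
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

The Transfer Lemma compares only quantifier-free types. This suffices for nested and negated quantifiers as well, because in rich hypergraphs the quantifier-free type turns out to decide every formula of the logic.

\begin{proposition}\label{prop:main}
Let $k\ge2$, let $M,M'$ be rich $(k+1)$-uniform hypergraphs, let $\chi(w_1,\dots,w_q)$ be a formula of $L_{\{T\}}(\{{\sf E}^k_n:n\ge1\})$, and let $\bar a\in M^q$, $\bar b\in M'^q$ be similar. Then $M\models\chi[\bar a]$ if and only if $M'\models\chi[\bar b]$.
\end{proposition}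

\begin{proof}
We use induction on $\chi$, simultaneously for all $M,M',\bar a,\bar b$. For atomic $\chi$ the claim is the definition of similarity, it passes through $\neg$ and $\wedge$, and $\forall$ is $\neg\exists\neg$. In the two remaining cases it suffices to prove the implication from $M$ to $M'$, since the hypotheses are symmetric. We rename bound variables apart from $\bar w$.

Let $\chi=\exists w\,\chi_0$ and $M\models\chi_0[\bar a,a]$. If $a=a_i$ for some $i$, let $b=b_i$. Otherwise let $Y$ and $X$ be the sets of entries of $\bar a$ and $\bar b$, let $\iota:Y\to X$ be the bijection $a_i\mapsto b_i$, and let $b\in M'\setminus X$ be given by Lemma~\ref{lem:finite} for $S=\{\iota[F]:F\in[Y]^k,\ T(a,F)\}$. In both cases $(\bar a,a)\simeq(\bar b,b)$, so $M'\models\chi_0[\bar b,b]$ by the induction hypothesis.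

Let $\chi={\sf E}^k_n\,\bar x\,\bar y\,\chi_0$, and let $(f_{ij})_{i\le k,\,j\le n}$ witness $M\models\chi[\bar a]$. Let $h$ list all $kn$ functions $f_{ij}$, and let $h'$, listing functions $f'_{ij}$, be given by Lemma~\ref{lem:transfer}. Given $u_1,\dots,u_k\in M'$, take $x_1,\dots,x_k\in M$ as in that lemma. Passing to subtuples,
\[
\bigl(\bar a,(x_i)_i,(f_{ij}(x_i))_{i,j}\bigr)\simeq\bigl(\bar b,(u_i)_i,(f'_{ij}(u_i))_{i,j}\bigr).
\]
The formula $\chi_0$ holds of the left tuple in $M$ by the choice of the $f_{ij}$, so it holds of the right tuple in $M'$ by the induction hypothesis. As $u_1,\dots,u_k$ were arbitrary, the $f'_{ij}$ witness $M'\models\chi[\bar b]$.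
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $k\ge2$ and let $M_1,M_2$ be as in Lemma~\ref{lem:two} for $r=k+1$. By Proposition~\ref{prop:main} with $q=0$ they satisfy the same sentences of $L_{\{T\}}(\{{\sf E}^k_n:n\ge1\})$, but $M_1\models\psi_{k+1}$ and $M_2\not\models\psi_{k+1}$. This proves the first claim.

For the second claim let first $2\le k\le m$ and $n\ge1$. Add to ${\sf H}_k\,\bar x\,\bar y$ further rows and further existential variables, all new, to obtain a prefix of type ${\sf E}^m_n$. In front of a formula $\varphi$ that does not contain the new variables the two prefixes are equivalent: the additional witnesses are arbitrary, and universal quantification over a variable that does not occur changes nothing in a nonempty structure. Making this replacement from the innermost occurrence outward gives $L({\sf H}_k)\le L({\sf E}^m_n)$; for $n=1$ this reads $L({\sf H}_k)\le L({\sf H}_m)$. Now let $k>m\ge2$ and suppose $L({\sf H}_k)\le L({\sf E}^m_n)$. Then $L({\sf H}_{m+1})\le L({\sf H}_k)\le L({\sf E}^m_n)$, so $\psi_{m+1}$ is equivalent to a sentence of $L_{\{T\}}({\sf E}^m_n)$. This contradicts the first claim for $m$.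

Finally, since ${\sf H}_m={\sf E}^m_1$, the second claim gives both $L({\sf H}_k)\le L({\sf H}_{k+1})$ and $L({\sf H}_{k+1})\not\le L({\sf H}_k)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:question}]
We have ${\sf E}_n={\sf E}^2_n$. The equivalence is the second claim of Theorem~\ref{thm:general} for $m=2$, and the statement about $\psi_3$ is its first claim for $k=2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:twovar}]
We translate $L(\mathcal Q)$ into $L(\{{\sf E}_n:n\ge1\})$. Let $Q$ have exactly the universal variables $x_1,x_2$. Split its existential variables into tuples $\bar s,\bar y_0,\bar z_0,\bar t$ according to whether they depend on neither variable, only on $x_1$, only on $x_2$, or on both. Pad $\bar y_0$ and $\bar z_0$ with new variables to tuples $\bar y,\bar z$ of a common length $n\ge1$. Then $Q\varphi$ is equivalent to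
\[
\exists\bar s\;\,{\sf E}_n\,x_1x_2\,\bar y\,\bar z\;\,\exists\bar t\;\varphi .
\]
Given witnesses for $Q\varphi$, those for $\bar s$ are elements, those for $\bar y_0$ and $\bar z_0$ are unary functions that serve for ${\sf E}_n$ together with arbitrary functions for the new variables, and those for $\bar t$, evaluated at $(x_1,x_2)$, witness $\exists\bar t$. Conversely, given values for $\bar s$ and witnesses for ${\sf E}_n$, the axiom of choice selects for each pair $(x_1,x_2)$ values for $\bar t$, and this defines the binary witnesses that $Q$ requires.

If $Q$ has one universal variable $x$, let $\bar s$ and $\bar t$ list the existential variables that do not and that do depend on $x$; the same argument shows that $Q\varphi$ is equivalent to $\exists\bar s\,\forall x\,\exists\bar t\,\varphi$. If $Q$ has no universal variable, it is a block of first-order existential quantifiers. Replacing prefixes from the innermost outward turns every sentence of $L(\mathcal Q)$ into an equivalent sentence of $L(\{{\sf E}_n:n\ge1\})$ over the same vocabulary, and Theorem~\ref{thm:question} applies.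
\end{proof}

\begin{thebibliography}{1}
\bibitem{Zdanowski} Konrad Zdanowski, \emph{One Henkin Quantifier in the empty vocabulary suffices for undecidability}, arXiv:1612.07154 (2016).
\end{thebibliography}
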